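\title{Minkowski averages of planar sets and the distance to the convex hull}

\begin{abstract}
For a compact set $A\subset\mathbb R^2$ let $d(A)$ be the Euclidean Hausdorff distance from $A$ to its convex hull. We prove that $d\big(\frac{A+A}{2}\big)\le\frac12\,d(A)$, which confirms a conjecture stated in a paper of Meyer. It follows that the $k$-fold Minkowski average $A(k)$ satisfies $d(A(k))\le\frac1k\,d(A)$, and the constant $\frac1k$ is optimal for every $k$. The constant $\frac12$ fails in every dimension $n\ge3$. The proof compares $A$ with its reflection in a given point, finds two crossing chords, one spanned by each set, and shows that an endpoint of one chord is close to an endpoint of the other.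
\end{abstract}

\section{The problem and the results}

For a nonempty set $S\subset\mathbb R^n$ put
\[
d(S)=\sup_{x\in\operatorname{conv}S}\operatorname{dist}(x,S),\qquad \operatorname{dist}(x,S)=\inf_{s\in S}|x-s|,
\]
where $|\cdot|$ is the Euclidean norm. Since $S\subset\operatorname{conv}S$, this is the Hausdorff distance between $S$ and its convex hull. It is the radius of the largest hole that $S$ leaves in $\operatorname{conv}S$, and for compact $S$ it vanishes exactly when $S$ is convex. With the Minkowski sum $A+B=\{a+b: a\in A,\ b\in B\}$, the $k$-fold average of $A$ is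
\[
A(k)=\tfrac1k(\underbrace{A+\dots+A}_{k})=\Big\{\tfrac{a_1+\dots+a_k}{k}: a_1,\dots,a_k\in A\Big\},
\qquad A(2)=\tfrac{A+A}{2}.
\]
We have $A\subset A(k)\subset\operatorname{conv}A$. So $A(k)$ has the same convex hull as $A$ and fills more of it, and $d(A(k))\le d(A)$. How much does averaging gain?

For $A=\{(0,0),(1,0)\}$ the set $A(k)$ consists of the $k+1$ points $(j/k,0)$, $0\le j\le k$. The largest hole is at the middle of a gap, so
\begin{equation}\label{eq:twopoints}
d(A(k))=\frac1{2k}=\frac1k\,d(A).
\end{equation}
No factor smaller than $\frac1k$ is possible, and the natural guess is that $\frac1k$ is the truth. For $k=2$ two facts are known. All nonempty compact $A,B\subset\mathbb R^2$ satisfy $d(A+B)^2\le d(A)^2+d(B)^2$, and $B=A$ gives $d(A(2))\le\frac1{\sqrt2}d(A)$. Moreover, this last inequality is strict for every compact nonconvex $A\subset\mathbb R^2$. The bound for two sets cannot be improved: for $A=\{(\pm1,0)\}$ and $B=\{(0,\pm1)\}$ we have $d(A)=d(B)=1$, while $A+B$ consists of the four points $(\pm1,\pm1)$, all at distance $\sqrt2$ from the origin. A better constant for $B=A$ must therefore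 use that the two summands are equal. The conjecture stated in \cite{Meyer} is that every nonconvex compact $A\subset\mathbb R^2$ satisfies $d\big(\frac{A+A}2\big)\le\frac12d(A)$. We prove it, without using the two known facts.

\begin{theorem}\label{thm:half}
For every nonempty compact $A\subset\mathbb R^2$,
\[
d\Big(\frac{A+A}{2}\Big)\le\frac12\,d(A).
\]
\end{theorem}

\begin{theorem}\label{thm:k}
\begin{itemize}
\item[(a)] For every nonempty compact $A\subset\mathbb R^2$ and every $k\ge2$,
\[
k\,d(A(k))\le(k-1)\,d(A(k-1)).
\]
Hence $d(A(k))\le\frac1k\,d(A)$ for all $k\ge1$.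
\item[(b)] The constant $\frac1k$ is optimal for every $k$.
\item[(c)] For every $n\ge3$ there is a finite set $A\subset\mathbb R^n$ with
\[
d\Big(\frac{A+A}2\Big)\ge\sqrt{\frac{n-1}{2n}}\;d(A)>\frac12\,d(A).
\]
\end{itemize}
\end{theorem}

Since $d$ is homogeneous under scaling, $k\,d(A(k))$ is $d$ of the $k$-fold sum $A+\dots+A$. Thus (a) says that in the plane this quantity never increases when one more copy of $A$ is added, and Theorem~\ref{thm:half} is the first step $d(A+A)\le d(A)$.

Section~\ref{sec:tools} presents two elementary arguments that settle most points of $\operatorname{conv}A$ and an example that shows how the remaining points are treated. Sections~\ref{sec:global} and~\ref{sec:local} prove Theorem~\ref{thm:half}, and Section~\ref{sec:k} proves Theorem~\ref{thm:k}. The coordinates of a point $a\in\mathbb R^2$ are written $a=(a_x,a_y)$.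

\section{Reflections, triangles and a trapezoid}\label{sec:tools}

\subsection*{Removing one summand}
To approximate $x$ by an average of $k$ points of $A$, fix one of them, say $a$, and ask what the average of the other $k-1$ points should be.

\begin{lemma}\label{lem:peel}
Let $A\subset\mathbb R^n$ be nonempty and compact, $K=\operatorname{conv}A$, $k\ge2$, $x\in K$, $a\in A$, and $y=\frac{kx-a}{k-1}$.
\begin{itemize}
\item[(i)] If $y\in K$, then $\operatorname{dist}(x,A(k))\le\frac{k-1}{k}\,d(A(k-1))$.
\item[(ii)] If $x=\lambda a+(1-\lambda)x'$ with $x'\in K$ and $\frac1k\le\lambda\le1$, then $y\in K$.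
\end{itemize}
\end{lemma}

\begin{proof}
(i) The set $A(k-1)$ is compact with convex hull $K$, so some $b\in A(k-1)$ has $|y-b|\le d(A(k-1))$. The point $\frac{a+(k-1)b}{k}$ lies in $A(k)$, and its distance from $x=\frac{a+(k-1)y}{k}$ is $\frac{k-1}k|y-b|$.
(ii) We have $y=\frac{k\lambda-1}{k-1}\,a+\frac{k(1-\lambda)}{k-1}\,x'$, and the two coefficients are nonnegative with sum $1$.
\end{proof}

Recall Carath\'eodory's theorem: every point of the convex hull of $S\subset\mathbb R^n$ is a convex combination of at most $n+1$ points of $S$. One of the weights is then at least $\frac1{n+1}$, and Lemma~\ref{lem:peel} applies to every $x\in K$ once $k\ge n+1$. On a line this covers $k=2$ and proves Theorem~\ref{thm:half} for collinear sets. In the plane it covers $k\ge3$ and misses exactly $k=2$.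

For $k=2$ the point $y=2x-a$ is the reflection of $a$ in $x$, and
\begin{equation}\label{eq:reflect}
\Big|x-\frac{a+a'}2\Big|=\frac12\,\big|(2x-a)-a'\big| .
\end{equation}
So Theorem~\ref{thm:half} asserts that, for every $x\in K$, some point of the reflected set $2x-A$ lies within $d(A)$ of a point of $A$. This is immediate when $2x-A$ meets $K$. It need not meet $K$: the reflections of the vertices of a triangle in its centroid all fall outside the triangle.

\subsection*{Medial triangles}
For such points a second argument is available.

\begin{lemma}\label{lem:bary}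
Let $v_0,\dots,v_m\in\mathbb R^n$ lie on the sphere with center $o$ and radius $R$, and let $\xi=\sum_i\lambda_iv_i$ with $\lambda_i\ge0$, $\sum_i\lambda_i=1$. Then
\[
\sum_i\lambda_i|\xi-v_i|^2=R^2-|\xi-o|^2 .
\]
In particular $\xi$ is within $R$ of some $v_i$, and $|\xi-o|<R$ unless $\xi$ is one of the $v_i$.
\end{lemma}

\begin{proof}
Expand $|(\xi-o)-(v_i-o)|^2$ and use $\sum_i\lambda_i(v_i-o)=\xi-o$. The sum equals $|\xi-o|^2-2|\xi-o|^2+R^2$.
\end{proof}

\begin{corollary}\label{cor:medial}
Let $T$ be a triangle with vertices in $A\subset\mathbb R^2$ and circumradius $R$. Every point of $T$ is within $R/2$ of $A(2)$.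
\end{corollary}

\begin{proof}
The segments joining the midpoints of the sides cut $T$ into four triangles similar to $T$ with ratio $\frac12$. Their vertices are vertices of $T$ or midpoints of sides, so they lie in $A(2)$, and their circumradius is $R/2$. Apply Lemma~\ref{lem:bary}.
\end{proof}

The corollary gives what we want when $R\le d(A)$. This holds if the open circumdisc of $T$ contains no point of $A$ and its center $o$ lies in $K$, for then $R=\operatorname{dist}(o,A)\le d(A)$. Near the boundary of $K$ the center may fall outside, and then $R$ has no relation to $d(A)$.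

\begin{example}\label{ex:trapezoid}
Let $0<h\le1$ and $A=\{u,c_1,c_2,v\}$ with $u=(-3,0)$, $c_1=(-1,h)$, $c_2=(1,h)$, $v=(3,0)$. Let $Q=[-3,3]\times[0,h]\supset K$. Every point of $Q$ differs from some point of $A$ by at most $1$ horizontally and at most $h$ vertically, and $\operatorname{dist}((0,0),A)=\sqrt{1+h^2}$. Hence $d(A)=\sqrt{1+h^2}\le\sqrt2$, and the whole rectangle $Q$ is within $d(A)$ of $A$.

Corollary~\ref{cor:medial} is useless here. The four points lie on one circle, with center $\big(0,-\frac{8-h^2}{2h}\big)\notin K$; it has the chord $[u,v]$, so every triangle with vertices in $A$ has $R\ge3>d(A)$.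

Reflection works. Let $x=(\alpha,\beta)\in K$, and by symmetry let $-3\le\alpha\le0$. If $\beta\le h/2$, then $2x-u=(2\alpha+3,2\beta)\in Q$. If $\beta>h/2$, then $|\alpha|\le 3-2\beta/h<2$, and $2x-c_1=(2\alpha+1,2\beta-h)\in Q$. In both cases \eqref{eq:reflect} gives $\operatorname{dist}(x,A(2))\le\frac12d(A)$.
\end{example}

The point to notice is that $2x-u$ may lie outside $K$: for $x=(-\frac14,\frac h4)$ it is $(\frac52,\frac h2)$, in the corner of $Q$ above the chord $[c_2,v]$. The definition of $d(A)$ says nothing about such a point, yet it is within $d(A)$ of an endpoint of the chord. The general proof follows this pattern. If both elementary arguments fail at $x$, an empty circumdisc with center outside $K$ singles out an edge $e$ of $K$, which plays the role of $[u,v]$. The points of $A$ nearest to the points of $e$ form a path $\gamma$, which plays the role of $uc_1c_2v$, and $x$ lies between $e$ and $\gamma$. The path $\gamma$ crosses its reflection in $x$, and the crossing tells us which chord and which reflected point to compare.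

\section{From a counterexample to two crossing chords}\label{sec:global}

\subsection{Normalization}
The Hausdorff distance $d_H(X,Y)$ is the larger of $\sup_{\xi\in X}\operatorname{dist}(\xi,Y)$ and $\sup_{\eta\in Y}\operatorname{dist}(\eta,X)$; it satisfies the triangle inequality. Let $A,A'$ be compact with $d_H(A,A')\le\varepsilon$. If $|a_i-a_i'|\le\varepsilon$ for all $i$, then convex combinations of the $a_i$ and of the $a_i'$ with the same weights are within $\varepsilon$. Hence $d_H(\operatorname{conv}A,\operatorname{conv}A')\le\varepsilon$ and $d_H(A(2),A'(2))\le\varepsilon$, and the triangle inequality shows that $d(A)$ and $d(A(2))$ each change by at most $2\varepsilon$ when $A$ is replaced by $A'$. Given $\varepsilon>0$, compactness provides a finite $A'\subset A$ with $d_H(A,A')\le\varepsilon$; adding two suitable points within $\varepsilon$ of a point of $A'$ makes it non-collinear and keeps $d_H(A,A')\le\varepsilon$. So it suffices to prove Theorem~\ref{thm:half} for finite non-collinear $A$.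

Suppose that it fails for such a set $A$, and let $K=\operatorname{conv}A$, a convex polygon whose vertices belong to $A$. Similarities of the plane commute with taking convex hulls and averages, so we may scale, translate, rotate and reflect. A finite non-collinear set is not convex, so $d(A)>0$, and we scale to
\[
d(A)=1 .
\]
The set of $x\in K$ with $\operatorname{dist}(x,A(2))>\frac12$ is nonempty and relatively open in $K$, and $K$ is the closure of its interior. So this set contains an interior point of $K$ that lies on none of the finitely many lines through two points of $A$. Translate this point to the origin. Then $0\in\operatorname{int}K$, the origin is on no line through two points of $A$, and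
\begin{equation}\label{eq:far}
|a-a'|>1\qquad\text{for all }a\in A,\ a'\in -A .
\end{equation}
Every point of $K$ is within $1$ of $A$, so \eqref{eq:far} implies
\begin{equation}\label{eq:outside}
(-A)\cap K=\emptyset .
\end{equation}
Our aim is to contradict \eqref{eq:far}.

\subsection{An empty circumdisc}
To use Corollary~\ref{cor:medial} we need a triangle around the origin whose circumradius is a distance to $A$. Such a triangle is found by lifting $A$ to the paraboloid, which turns circles into planes.

\begin{lemma}\label{lem:disc}
There is a triangle $T$ with vertices in $A$ and $0\in\operatorname{int}T$ whose open circumdisc $D=\{\xi:|\xi-o|<R\}$ contains no point of $A$. Moreover, $0\in D$ and $o\notin K$.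
\end{lemma}

\begin{proof}
Let $P\subset\mathbb R^2\times\mathbb R$ be the set of points on or vertically above the convex hull of the points $(a,|a|^2)$, $a\in A$. It is convex. Let $h$ be the minimum of $\sum_a\lambda_a|a|^2$ over all weights with $\lambda_a\ge0$, $\sum_a\lambda_a=1$, $\sum_a\lambda_aa=0$; these weights form a compact set, nonempty because $0\in K$. Let $\lambda^*$ be a minimizer. Then $(0,h)$ is the lowest point of $P$ over the origin, so it is a boundary point of $P$. By the supporting hyperplane theorem there is $(\nu,\mu)\ne(0,0)$ in $\mathbb R^2\times\mathbb R$ with $\nu\cdot\xi+\mu\tau\ge\mu h$ for all $(\xi,\tau)\in P$. Since $P$ is closed under moving upward, $\mu\ge0$. If $\mu=0$, then $\nu\cdot\xi\ge0$ on $K$ with $\nu\neq0$, which is impossible as $0\in\operatorname{int}K$. Normalize $\mu=1$ and put $\ell_0(\xi)=h-\nu\cdot\xi$. Then $\ell_0(a)\le|a|^2$ on $A$. Let $A_0\subset A$ be the set where equality holds. From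
\[
h=\sum_a\lambda_a^*|a|^2\ge\sum_a\lambda^*_a\,\ell_0(a)=\ell_0(0)=h
\]
we see that $\lambda^*$ is supported on $A_0$, so $0\in\operatorname{conv}A_0$. By Carath\'eodory's theorem $0$ is a combination with positive weights of at most three points of $A_0$. As $0$ is on no line through two points of $A$, these are three non-collinear points, the vertices of a triangle $T$ with $0\in\operatorname{int}T$.

Completing the square gives $|\xi|^2-\ell_0(\xi)=|\xi-o|^2-\theta$ for a point $o$ and a number $\theta$. This function vanishes at the vertices of $T$, so $o$ is the circumcenter and $\theta=R^2$. It is nonnegative on $A$, so $D\cap A=\emptyset$. Lemma~\ref{lem:bary} gives $0\in D$. If $o$ were in $K$, then $R=\operatorname{dist}(o,A)\le1$, and Corollary~\ref{cor:medial} would give $\operatorname{dist}(0,A(2))\le\frac12$, contrary to the choice of the origin.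
\end{proof}

\subsection{The edge $e$}
We have no bound on $R$, because the bound $\operatorname{dist}(\cdot,A)\le1$ is available only in $K$. We therefore look at the place where the segment from $0$ to $o$ leaves $K$, and replace $D$ by discs centered on the boundary of $K$.

The segment $[0,o]$ lies in the convex set $D$ and meets $\partial K$ at a point $z^*=\vartheta o$ with $0<\vartheta<1$. As $z^*\in D$ and $D\cap A=\emptyset$, the point $z^*$ is not a vertex of $K$. It lies in the relative interior of an edge $e=[u,v]$ with $u,v\in A$. Rotate about the origin so that $e$ is horizontal and $K$ lies above it. Then there is $\delta>0$ such that, with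
\[
L^-=\mathbb R\times\{-\delta\},\qquad L^+=\mathbb R\times\{\delta\},
\]
we have $e\subset L^-$ and $a_y\ge-\delta$ for all $a\in A$. Name the endpoints so that $u_x<v_x$. From $\vartheta o_y=-\delta$ we get
\begin{equation}\label{eq:below}
o_y<-\delta .
\end{equation}
By \eqref{eq:below} the point $(0,-\delta)$ is closer to $o$ than $0$ is, so $(0,-\delta)\in D$. The open interval $D\cap L^-$ contains $z^*$, which is strictly between $u$ and $v$, and contains neither $u$ nor $v$. It therefore lies between them, and $u_x<0<v_x$. After a reflection in the vertical axis, if necessary, we have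
\[
0<\rho:=-u_x\le v_x .
\]

\subsection{The path of nearest points}
Move a point along $e$ from $u$ to $v$ and record its nearest points in $A$.

\begin{lemma}\label{lem:path}
There are points $c_0=u,c_1,\dots,c_n=v$ of $A$, $n\ge1$, with strictly increasing $x$-coordinates, and points $z_1,\dots,z_n\in e$ with
\begin{equation}\label{eq:zi}
|z_i-c_{i-1}|=|z_i-c_i|=\operatorname{dist}(z_i,A)\le1\qquad(1\le i\le n).
\end{equation}
\end{lemma}

\begin{proof}
For $t\in[u_x,v_x]$ let $z(t)=(t,-\delta)$, and for $a\in A$ let
\[
\varphi_a(t)=|z(t)-a|^2-t^2=-2a_xt+a_x^2+(a_y+\delta)^2 .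
\]
A point $a$ is nearest to $z(t)$ exactly when it minimizes $\varphi_a(t)$. The affine functions $\varphi_a$ are pairwise distinct: different $x$-coordinates give different slopes, and equal $x$-coordinates give different constant terms because $a_y+\delta\ge0$. So any two agree for at most one $t$. Between consecutive such values of $t$ the minimizer is unique and constant. Merging adjacent intervals with the same minimizer, we obtain $u_x=t_0<t_1<\dots<t_{n+1}=v_x$ and $c_0,\dots,c_n\in A$ with $c_{i-1}\ne c_i$, such that $c_i$ is a nearest point to $z(t)$ for $t\in[t_i,t_{i+1}]$. Since $z(t_0)=u$ and $z(t_{n+1})=v$ belong to $A$, we have $c_0=u$, $c_n=v$ and $n\ge1$. Put $z_i=z(t_i)\in e\subset K$; then \eqref{eq:zi} holds. The affine function $\varphi_{c_i}-\varphi_{c_{i-1}}$ vanishes at $t_i$ and is positive just to the left of $t_i$, so its slope $-2\big((c_i)_x-(c_{i-1})_x\big)$ is negative.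
\end{proof}

Let $\gamma$ be the polygonal path $c_0c_1\dots c_n$. It is the graph of a continuous piecewise linear function $g$ on $[-\rho,v_x]$ with $g(-\rho)=-\delta$. For each $t$ the points $(t,-\delta)\in e$ and $(t,g(t))\in\gamma$ lie in $K$, so the vertical segment between them does too. We use this in the following form:
\begin{equation}\label{eq:under}
\text{if } \xi\notin K \text{ and } -\rho\le\xi_x\le v_x,\text{ then } \xi_y>g(\xi_x)\text{ or }\xi_y<-\delta .
\end{equation}
The edge $e$ was chosen by means of $D$ so that the next lemma holds.

\begin{lemma}\label{lem:gpos}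
The origin lies strictly below $\gamma$, that is, $g(0)>0$.
\end{lemma}

\begin{proof}
Let $X=(0,g(0))$ lie on the edge $[c_{i-1},c_i]$ of $\gamma$, and let $R_i=|z_i-c_i|$. Both $D$ and the open disc of radius $R_i$ about $z_i$ are free of points of $A$. We compare them by
\[
\ell(\xi)=\big(|\xi-o|^2-R^2\big)-\big(|\xi-z_i|^2-R_i^2\big).
\]
The quadratic terms cancel, so $\ell$ is affine with gradient $2(z_i-o)$. By \eqref{eq:below} the gradient has positive $y$-component, so $\ell$ is strictly increasing along vertical lines. At $c_{i-1}$ and $c_i$ the first bracket is nonnegative and the second is zero, so $\ell\ge0$ on $[c_{i-1},c_i]$ and $\ell(X)\ge0$. At the vertices of $T$ the first bracket is zero and the second is nonnegative, so $\ell\le0$ on $T$. A nonconstant affine function has no maximum at an interior point, so $\ell(0)<0$. Thus $\ell(0)<\ell(X)$, and $X$ lies strictly above $0$.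
\end{proof}

\subsection{The crossing}
The reflected path $-\gamma$ has its vertices in $-A$. It is the graph of $\hat g(t)=-g(-t)$ on $[-v_x,\rho]$, it lies on or below $L^+$, and it passes below the origin. We show that it is above $\gamma$ at $t=-\rho$, so the two paths cross (Figure~\ref{fig:cross}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!15] (-3,-0.6)--(-1.5,1)--(0.5,1.4)--(2.2,0.9)--(3.6,-0.6)--cycle;
\draw[gray] (-4,-0.6)--(4,-0.6) node[right,black]{$L^-$};
\draw[gray] (-4,0.6)--(4,0.6) node[right,black]{$L^+$};
\draw[thick] (-3,-0.6)--(-1.5,1)--(0.5,1.4)--(2.2,0.9)--(3.6,-0.6);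
\draw[thick,dashed] (-3.6,0.6)--(-2.2,-0.9)--(-0.5,-1.4)--(1.5,-1)--(3,0.6);
\draw[dotted,thick] (-1.397,-0.6)--(-1.5,1);
\draw[dotted,thick] (-2.096,0.6)--(-2.2,-0.9);
\foreach \p in {(-3,-0.6),(-1.5,1),(0.5,1.4),(2.2,0.9),(3.6,-0.6)} \fill \p circle (1.4pt);
\foreach \p in {(-3.6,0.6),(-2.2,-0.9),(-0.5,-1.4),(1.5,-1),(3,0.6)} \draw[fill=white] \p circle (1.4pt);
\foreach \p in {(0,0),(-1.397,-0.6),(-2.096,0.6)} \fill \p circle (0.9pt);
\node[below left] at (-3,-0.6) {$p=u$}; \node[above left] at (-1.5,1) {$q$};
\node[above] at (-3.6,0.6) {$r=-v$}; \node[below left] at (-2.2,-0.9) {$s$};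
\node[below right] at (-1.397,-0.6) {$z$}; \node[above left] at (-2.096,0.6) {$w$};
\node[right] at (0,0) {$0$}; \node[below] at (3.6,-0.6) {$v$}; \node[above right] at (3,0.6) {$-u$};
\node[above] at (1.4,1.15) {$\gamma$}; \node[below] at (0.6,-1.2) {$-\gamma$};
\end{tikzpicture}
\caption{A five-point set $A$ (black), the path $\gamma$ of points of $A$ nearest to the edge $[u,v]$ of $\operatorname{conv}A$, and the reflection $-\gamma$ in the origin (dashed, white vertices). The shaded region lies in $\operatorname{conv}A$ and contains no point of $-A$. At the first crossing the chords $[p,q]$ and $[r,s]$ meet; $z$ is equidistant from $p$ and $q$, and $w$ from $r$ and $s$.}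
\label{fig:cross}
\end{figure}

\begin{lemma}\label{lem:config}
There are points $p,q\in A$, $r,s\in-A$ and $z,w\in\mathbb R^2$ with the following properties.
\begin{itemize}
\item[(C1)] $z\in L^-$, $|z-p|=|z-q|\le1$, $p_y,q_y\ge-\delta$; and $w\in L^+$, $|w-r|=|w-s|\le1$, $r_y,s_y\le\delta$.
\item[(C2)] $\max(p_x,r_x)<\min(q_x,s_x)$; the point $r$ is on or above the line $pq$, and $p$ is on or below the line $rs$.
\item[(C3)] If $q_x\le s_x$, then $q_y>\delta$. If $s_x\le q_x$, then $s_y<-\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $f=\hat g-g$ on $[-\rho,\rho]$, where both functions are defined because $\rho\le v_x$. Lemma~\ref{lem:gpos} gives $f(0)=-2g(0)<0$. The point $-u=(\rho,\delta)$ is not in $K$ by \eqref{eq:outside}, so \eqref{eq:under} gives $\delta>g(\rho)$. Hence $f(-\rho)=-g(\rho)+\delta>0$. Let $t^*=\inf\{t\in[-\rho,0]:f(t)<0\}$. By continuity $-\rho<t^*<0$ and $f(t^*)=0$. The function $f$ is piecewise linear and takes negative values arbitrarily close to $t^*$ on the right, so it is linear with negative slope on a right neighborhood of $t^*$.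

Let $[p,q]=[c_{i-1},c_i]$ and $[r,s]=[-c_j,-c_{j-1}]$ be the edges of $\gamma$ and $-\gamma$ that lie over a right neighborhood of $t^*$, so that $p_x,r_x\le t^*<q_x,s_x$. Put $z=z_i$ and $w=-z_j$. Then (C1) follows from \eqref{eq:zi} and from $a_y\ge-\delta$ on $A$. Let the lines $pq$ and $rs$ be the graphs of the affine functions $G$ and $\hat G$. The difference $\hat G-G$ vanishes at $t^*$ and has negative slope, so $\hat G\ge G$ for $t\le t^*$ and $\hat G<G$ for $t>t^*$. The first inequality at $t=r_x$ and at $t=p_x$ gives (C2).

For (C3), let $q_x\le s_x$. Then $q_x\in(t^*,s_x]$, so $q_y=G(q_x)>\hat G(q_x)=\hat g(q_x)=-g(-q_x)$, that is, $-q_y<g(-q_x)$. Since $-q\notin K$, \eqref{eq:under} gives $-q_y<-\delta$. Now let $s_x\le q_x$. Then $s_x\in(t^*,q_x]$, so $s_y=\hat G(s_x)<G(s_x)=g(s_x)$. Since $s\notin K$, \eqref{eq:under} gives $s_y<-\delta$.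
\end{proof}

Property (C3) is a strong form of the crossing: the chord that ends first has left the strip between $L^-$ and $L^+$ on the side opposite to the center of its disc.

\section{Crossing chords have close endpoints}\label{sec:local}

From now on the set $A$ plays no role.

\begin{proposition}\label{prop:cross}
Let $\delta>0$ and let $p,q,r,s,z,w\in\mathbb R^2$ satisfy \textup{(C1)--(C3)}. Then
\[
\min\big(|p-r|,\ |p-s|,\ |q-r|,\ |q-s|\big)\le1 .
\]
\end{proposition}

It is not enough that two chords of unit discs cross: for two perpendicular diameters of one unit disc all four distances equal $\sqrt2$, as in the example of $A+B$ in the introduction. The gain from $\sqrt2$ to $1$ comes from the position of the centers $z$ and $w$ on opposite sides of the strip. Property (C3) is needed as well: for $\delta>\frac12$ the points $p,q=(\mp1,-\delta)$, $r,s=(\mp1,\delta)$, $z=(0,-\delta)$, $w=(0,\delta)$ satisfy (C1) and (C2), and all four distances are at least $2\delta$.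

The first tool is the general form of the corner in Example~\ref{ex:trapezoid}.

\begin{lemma}\label{lem:corner}
Let $|z-p|=|z-q|=R$, $p_x<q_x$ and $p_y,q_y\ge z_y$. Let $r$ be on or above the line $pq$ with $p_x\le r_x\le q_x$ and $r_y\le\max(p_y,q_y)$. Then $\min(|r-p|,|r-q|)\le R$.
\end{lemma}

\begin{proof}
If $p_y=q_y$, then $r\in[p,q]$ and the minimum is at most $\frac12|p-q|\le R$. Otherwise a reflection in a vertical line, which exchanges the names of $p$ and $q$, lets us assume $p_y<q_y$. Then $r$ lies in the right triangle $\Delta$ with vertices $p$, $q$ and $c=(p_x,q_y)$. Let $m=\frac{p+q}2$, and let $b$ be the perpendicular bisector of $[p,q]$. It contains $m$ and $z$, and it is not horizontal because $p_x\ne q_x$. The line $b$ cuts $\Delta$ into the convex polygons $\Delta_p$ and $\Delta_q$ of points at least as close to $p$, respectively to $q$. A disc is convex, so it suffices to show that the vertices of $\Delta_p$ are within $R$ of $p$ and those of $\Delta_q$ within $R$ of $q$. A vertex of $\Delta_p$ is $p$, $c$ or a point of $b\cap\Delta$, and a vertex of $\Delta_q$ is $q$, $c$ or a point of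 $b\cap\Delta$.

Let $\xi\in b\cap\Delta$. Then $p_y\le\xi_y\le q_y$, so
\[
|\xi_y-m_y|\le\frac{q_y-p_y}2=m_y-p_y\le m_y-z_y .
\]
As $\xi$, $m$, $z$ lie on one non-horizontal line, $|\xi-m|\le|z-m|$. By Pythagoras $|\xi-p|^2=|\xi-q|^2=|\xi-m|^2+|m-p|^2\le|z-m|^2+|m-p|^2=R^2$. For the corner, $|c-p|=q_y-p_y\le q_y-z_y\le R$, and if $c\in\Delta_q$, then $|c-q|\le|c-p|\le R$.
\end{proof}

The hypothesis $p_y,q_y\ge z_y$ cannot be dropped: for $p=(0,0)$, $q=(2,2)$, $z=(1,1)$ we have $R=\sqrt2$, while $r=(0,2)$ is at distance $2$ from $p$ and $q$.

The second tool converts distances into horizontal gaps. Let $\kappa(t)=\sqrt{1-t^2}$ on $[0,1]$. Two points with vertical difference $t\in[0,1]$ are at distance at most $1$ exactly when their horizontal difference is at most $\kappa(t)$. The function $\kappa$ is decreasing and concave. Concavity means that its drop over an interval of fixed length grows as the interval moves to the right: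
\begin{equation}\label{eq:drop}
\kappa(t)-\kappa(t+l)\le\kappa(t')-\kappa(t'+l)\qquad(0\le t\le t',\ l\ge0,\ t'+l\le1).
\end{equation}
We also need that, for $0\le t<t'\le\tau\le1$,
\begin{equation}\label{eq:radius}
\sqrt{\tau^2-t^2}-\sqrt{\tau^2-t'^2}=\frac{t'^2-t^2}{\sqrt{\tau^2-t^2}+\sqrt{\tau^2-t'^2}}\ \ge\ \kappa(t)-\kappa(t'),
\end{equation}
which holds because the denominator increases with $\tau$ and $\tau=1$ gives equality.

\begin{proof}[Proof of Proposition~\ref{prop:cross}]
Let $\sigma$ be the reflection in the horizontal axis. It preserves distances and $x$-coordinates, exchanges $L^-$ and $L^+$, and exchanges ``above'' and ``below''. Hence replacing $(p,q,r,s,z,w)$ by $(\sigma r,\sigma s,\sigma p,\sigma q,\sigma w,\sigma z)$ exchanges the two halves of each of (C1), (C2), (C3) and permutes the four distances. So we may assume $p_x\le r_x$.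

By (C2) we have $p_x\le r_x<q_x$, and $r$ is on or above the line $pq$. If $r_y\le\max(p_y,q_y)$, Lemma~\ref{lem:corner} and (C1) give $\min(|r-p|,|r-q|)\le1$, and we are done. This covers the case $q_x\le s_x$, in which $q_y>\delta\ge r_y$ by (C3) and (C1). It remains to treat the case
\[
p_x\le r_x<s_x\le q_x,\qquad r_y>\max(p_y,q_y),\qquad s_y<-\delta,
\]
where the last inequality is (C3). Here the chord $[r,s]$ fits horizontally between $p$ and $q$. We show that there is not enough room for $r$ to be far from $p$ and $s$ far from $q$. Suppose $|r-p|>1$ and $|q-s|>1$, and measure heights from $L^-$: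
\[
\alpha=q_y+\delta,\qquad\beta=r_y+\delta,\qquad\eta=-\delta-s_y .
\]
Then $0\le\alpha<\beta\le2\delta$ and $\eta>0$. With $R_w=|w-r|=|w-s|$ we have $2\delta+\eta=w_y-s_y\le R_w\le1$. All arguments of $\kappa$ below lie in $[0,2\delta+\eta]\subset[0,1]$.

\emph{Upper bound for $q_x-p_x$.} The points $q$ and $z$ are within $1$ with vertical difference $\alpha$, and $|z-p|\le1$. So
\[
q_x-p_x=(q_x-z_x)+(z_x-p_x)\le\kappa(\alpha)+\kappa(0).
\]

\emph{Lower bound for $q_x-p_x$.} We split it at $r_x$ and $s_x$. First, $0<r_y-p_y\le\beta$, $r_x\ge p_x$ and $|r-p|>1$ give $r_x-p_x>\kappa(r_y-p_y)\ge\kappa(\beta)$. Second, $q_y-s_y=\alpha+\eta$, $q_x\ge s_x$ and $|q-s|>1$ give $q_x-s_x>\kappa(\alpha+\eta)$. Third, $r$ and $s$ lie on the circle of radius $R_w$ about $w$ at depths $2\delta-\beta$ and $2\delta+\eta$ below $w$, so \eqref{eq:radius} gives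
\begin{align*}
s_x-r_x\ge|w_x-r_x|-|w_x-s_x|&=\sqrt{R_w^2-(2\delta-\beta)^2}-\sqrt{R_w^2-(2\delta+\eta)^2}\\
&\ge\kappa(2\delta-\beta)-\kappa(2\delta+\eta).
\end{align*}

Adding the three lower bounds, comparing with the upper bound and inserting $\pm\kappa(2\delta)$, we obtain
\[
\big[\kappa(0)-\kappa(\beta)\big]+\big[\kappa(\alpha)-\kappa(\alpha+\eta)\big]>\big[\kappa(2\delta-\beta)-\kappa(2\delta)\big]+\big[\kappa(2\delta)-\kappa(2\delta+\eta)\big].
\]
But \eqref{eq:drop} with $l=\beta$ and $0\le2\delta-\beta$ bounds the first bracket on the left by the first on the right, and \eqref{eq:drop} with $l=\eta$ and $\alpha\le2\delta$ does the same for the second brackets. This is a contradiction.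
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:half}]
If the theorem failed, Section~\ref{sec:global} would give a finite set $A$ satisfying \eqref{eq:far} and points $p,q\in A$, $r,s\in-A$, $z$, $w$ as in Lemma~\ref{lem:config}. Proposition~\ref{prop:cross} contradicts \eqref{eq:far}.
\end{proof}

\begin{remark}
The bound $\operatorname{dist}(\cdot,A)\le1$ on $K$ was used at three kinds of points only: at reflected points $-a$, to obtain \eqref{eq:outside}; at the circumcenter $o$; and at the points $z_i$ of the edge $e$. Compactness entered in the reduction to finite sets. The dimension entered through the medial triangles and through the crossing of two paths, and the next section shows that it cannot be avoided.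
\end{remark}

\section{Higher averages and higher dimensions}\label{sec:k}

\begin{proof}[Proof of Theorem~\ref{thm:k}]
(a) The case $k=2$ is Theorem~\ref{thm:half}. Let $k\ge3$ and $x\in K=\operatorname{conv}A$. By Carath\'eodory's theorem $x$ is a convex combination of at most three points of $A$, and one of them, say $a$, has weight $\lambda\ge\frac13\ge\frac1k$. Collecting the other terms, we write $x=\lambda a+(1-\lambda)x'$ with $x'\in K$. Lemma~\ref{lem:peel} gives $\operatorname{dist}(x,A(k))\le\frac{k-1}k\,d(A(k-1))$. Take the supremum over $x\in K=\operatorname{conv}A(k)$. Iterating the inequality down to $A(1)=A$ gives $k\,d(A(k))\le d(A)$.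

(b) This is \eqref{eq:twopoints}.

(c) Let $A=\{e_1,\dots,e_{n+1}\}$ be the standard basis of $\mathbb R^{n+1}$. It lies in the hyperplane $H$ of points with coordinate sum $1$, which we identify with $\mathbb R^n$ by an affine isometry. Let $m=\frac1{n+1}\sum_ie_i\in\operatorname{conv}A$. For $\xi\in H$ we have $\xi\cdot m=\frac1{n+1}=|m|^2$, so
\[
|\xi-m|^2=|\xi|^2-\frac1{n+1}.
\]
The points $e_i$ thus lie on the sphere about $m$ of radius $R$ with $R^2=\frac n{n+1}$. By Lemma~\ref{lem:bary} every point of $\operatorname{conv}A$ is within $R$ of $A$, and $m$ is at distance exactly $R$. So $d(A)^2=\frac n{n+1}$. The set $A(2)$ consists of the $e_i$ and the midpoints $\frac{e_i+e_j}2$, $i\ne j$, for which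
\[
\Big|\frac{e_i+e_j}2-m\Big|^2=\frac12-\frac1{n+1}=\frac{n-1}{2(n+1)}<\frac n{n+1}.
\]
Hence $d(A(2))^2\ge\operatorname{dist}(m,A(2))^2=\frac{n-1}{2(n+1)}=\frac{n-1}{2n}\,d(A)^2$. Finally, $\frac{n-1}{2n}>\frac14$ is equivalent to $n>2$.
\end{proof}

For $n=2$ the computation in (c) concerns the vertex set of an equilateral triangle and gives $d(A(2))\ge\frac12d(A)$. With Theorem~\ref{thm:half} this is an equality, so the constant $\frac12$ is attained by a non-collinear set as well. For $n=3$ the ratio is at least $\frac1{\sqrt3}$. Here the analogue of Corollary~\ref{cor:medial} breaks down: cutting the four half-size corners off a regular tetrahedron leaves the octahedron spanned by the six edge midpoints, and its circumradius is $\frac1{\sqrt3}$ times that of the tetrahedron.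

\begin{thebibliography}{1}

\bibitem{Meyer}
Mark Meyer, \emph{Norm rigidity and equality cases for the Dyn--Farkhi inequality}, arXiv:2608.13738 (2026).

\end{thebibliography}
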